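# Path-connectedness of the escaping sets of the hyperbolic cosine

## 1. A guess read off from the real line

Throughout, $f=\cosh$, $f^n$ is the $n$-th iterate ($f^0=\mathrm{id}$), and $f^{-n}(X)$ is the full preimage of $X$. A path is a continuous map from a compact interval; the same letter denotes the map and its image. We write $z=x+iy$, $H_\pm=\{\pm\operatorname{Im}z>0\}$, and $D(a,\rho)$ for an open disc.

**Definition (escaping set).** $I=I(f)=\{z\in\mathbb C:\lim_{n\to\infty}f^n(z)=\infty\}$.

**Definition (fast escaping set).** Let $M(r)=\max_{|z|\le r}|f(z)|$, with $n$-th iterate $M^n$. Fix $R$ such that $M(r)>r$ for all $r\ge R$, and put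
$$A_R=\{z:|f^n(z)|\ge M^n(R)\text{ for all }n\ge0\},\qquad A=A(f)=\bigcup_{n\ge0}f^{-n}(A_R).$$

So $z\in A$ means that, after a delay, the orbit of $z$ keeps up with the fastest growth possible. Since $M^n(R)\to\infty$, we have $A\subset I$. The choice of $R$ does not matter. If $R<R'$, then $A_{R'}\subset A_R$. Conversely, choose $k$ with $M^k(R)\ge R'$; then $w\in A_R$ gives $|f^n(f^k(w))|\ge M^n(M^k(R))\ge M^n(R')$, so $A_R\subset f^{-k}(A_{R'})$.

The question, from Lasse Rempe, "Spiders' webs in the Eremenko-Lyubich class", arXiv:2410.20998 (2024), is whether $I(\cosh)$ and $A(\cosh)$ are path-connected.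

The first guess is *yes*. The real line escapes: $f(x)\ge1$ for real $x$, and $1<\cosh1<\cosh\cosh 1<\cdots\to\infty$. Preimages of $\mathbb R$ escape too, and one expects every escaping point to hang on this net by some path. Let us test the guess on the simplest points.

*One preimage.* We have $\cosh(x+iy)=\cosh x\cos y+i\sinh x\sin y$, which is real exactly when $x=0$ or $y\in\pi\mathbb Z$. So
$$f^{-1}(\mathbb R)=i\mathbb R\cup\bigcup_{k\in\mathbb Z}(\mathbb R+\pi ik),$$
a comb of horizontal lines joined along $i\mathbb R$. It is path-connected and contains $\mathbb R$.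

*Two preimages.* Look in the half-strip $x\ge0$, $0\le y\le\pi$. The preimage of $i\mathbb R$ there is the half-line $y=\pi/2$. The preimage of $\mathbb R+\pi ik$, $k\ge1$, is the arch $\sinh x\sin y=\pi k$, whose two ends run to $+\infty$ along $y=0$ and $y=\pi$. The arch meets $y=\pi/2$ at $x=\operatorname{arsinh}(\pi k)$, and the half-line $y=\pi/2$ ends at $i\pi/2\in i\mathbb R$. So these pieces are also connected to the comb.

*Points outside.* Not every point escapes. For every integer $k\ge0$ there is a fixed point $\zeta_k$ of $\cosh$ with $2\pi k<\operatorname{Im}\zeta_k<2\pi k+\pi/2$. To see this, for $y$ in this interval let $x(y)>0$ solve $\sinh x=y/\sin y$, and let $h(y)=\cosh x(y)\cos y-x(y)$. As $y\to2\pi k+\pi/2$, $h$ tends to $-\operatorname{arsinh}(2\pi k+\pi/2)<0$. As $y\to2\pi k$, $h\to+\infty$ if $k\ge1$, and $h\to\sqrt2-\log(1+\sqrt2)>0$ if $k=0$. A zero of $h$ gives $\cosh z=z$. Moreover $\sinh\operatorname{Re}\zeta_k=y/\sin y>2\pi k$, so $\operatorname{Re}\zeta_k\to\infty$. These points are not in $I$.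

One might hope to get the answer from a global property instead.

**Definition (spider's web).** $E\subset\mathbb C$ is a spider's web if $E$ is connected and there are bounded simply connected domains $G_0\subset G_1\subset\cdots$ with $\bigcup G_n=\mathbb C$ and $\partial G_n\subset E$ for all $n$.

For example, $[0,\infty)\cup\bigcup_{n\ge1}\{|z|=n\}$ is one, with $G_n=D(0,n+1)$. It is known that $A(\cosh)$ and $I(\cosh)$ are spiders' webs. This does not settle the matter: the set
$$\{0\}\cup\{x+\tfrac i4\sin(\pi/x):0<x\le1\}\cup[1,\infty)\cup\bigcup_{n\ge1}\{|z|=n\}$$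
is a spider's web, but $0$ cannot be joined to any other point of it. Indeed, just after leaving $0$ for the last time, a path would have to pass through $x=1/(k+\frac12)$ for all large $k$, at times tending to that moment, where its imaginary part is $\pm\frac14$. So paths must be constructed.

The guess is correct, and more is true.

**Theorem 1.** For every $z\in I(\cosh)$ there is a path from $z$ to a point of $P=\bigcup_{n\ge0}f^{-n}(\mathbb R)$ contained in $A\cup\{z\}$. Consequently every set $E$ with $A(\cosh)\subset E\subset I(\cosh)$ is path-connected. In particular $A(\cosh)$ and $I(\cosh)$ are path-connected.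

For compact $L\subset\mathbb C$ let $\mathrm{fill}(L)$ be the union of $L$ and the bounded components of $\mathbb C\setminus L$. (A circle fills to the closed disc.)

**Theorem 2.**
(a) For every $z\in\mathbb C$ and $\delta>0$ there is a compact path-connected $L\subset A(\cosh)$ with $\operatorname{diam}L<\delta$ and $z\in\operatorname{int}\mathrm{fill}(L)$.
(b) For every $E$ with $A(\cosh)\subset E\subset\mathbb C$ and every domain $U\subset\mathbb C$, $E\cap U$ is path-connected. Any two points of $E\cap U$ are joined by a path in $U$ all of whose points, except possibly the two end points, lie in $A(\cosh)$. In particular every such $E$ is path-connected and locally path-connected.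
(c) $\mathbb C\setminus A(\cosh)$ has a base of clopen sets (it is zero-dimensional, or empty). In particular it, and hence also $I(\cosh)\setminus A(\cosh)$, contains no connected set with more than one point.

## 2. Moduli, symmetries and half-strips

**Fact 2.1 (moduli).** From the formula for $\cosh(x+iy)$, $|\cosh z|^2=\sinh^2x+\cos^2y$. Hence
$$\sinh|x|\le|\cosh z|\le\cosh x,\qquad |f'(z)|=|\sinh z|=|f(z)^2-1|^{1/2}.\tag{1}$$
In particular $M(r)=\cosh r\ge1+r^2/2>r$ for all $r\ge0$. So every $R>0$ is admissible in the definition of $A_R$, and $M^n(r)=f^n(r)$ for $r\ge0$.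

**Fact 2.2 (invariance).** $z\in A$ if and only if $f(z)\in A$. The inclusion $f^{-1}(A)\subset A$ is immediate from the definition. If $f^m(z)\in A_R$, then $|f^n(f^{m+1}(z))|\ge M^{n+1}(R)=M^n(M(R))$, so $f^m(f(z))\in A_{M(R)}\subset A$ and $f(z)\in A$.

**Fact 2.3 (symmetries).** Let $\Gamma$ be the group generated by $z\mapsto z+\pi i$, $z\mapsto-\bar z$ and $z\mapsto\bar z$. Then for $\tau\in\Gamma$
$$|f^k\circ\tau|=|f^k|\ \text{ for }k\ge1,\qquad\tau(A)=A.\tag{2}$$
We have $f(z+\pi i)=-f(z)$ and $f(-\bar z)=f(\bar z)=\overline{f(z)}$, so $f\circ\tau\in\{\pm f,\pm\overline f\}$. As $f$ is even, $f^2\circ\tau\in\{f^2,\overline{f^2}\}$. This gives the first part. The set $A$ is invariant under conjugation because $f$ commutes with it. So for $z\in A$ we get $f^2(\tau(z))\in\{f^2(z),\overline{f^2(z)}\}\subset A$, whence $\tau(z)\in A$; apply this to $\tau^{-1}$ too.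

**Fact 2.4 (the net $P$).** $\mathbb R\subset A$, hence $P\subset A$ and $f^{-n}(\mathbb R)\subset f^{-n-1}(\mathbb R)$. For $x\in\mathbb R$ we have $f(x)\ge1$. As $f$ is increasing on $[0,\infty)$, $f^n(f(x))\ge f^n(1)=M^n(1)$, so $f(x)\in A_1$ and $x\in A$. The rest follows from Fact 2.2 and $f(\mathbb R)\subset\mathbb R$.

**Fact 2.5 (half-strips).** The components of $\mathbb C\setminus f^{-1}(\mathbb R)$ are the half-strips
$$T=\{\sigma x>0,\ \pi k<y<\pi(k+1)\},\qquad\sigma\in\{+,-\},\ k\in\mathbb Z.$$
Each lies in $H_+$ or in $H_-$, and the closed half-strips contained in $\overline{H_\varepsilon}$ cover $\overline{H_\varepsilon}$. The map $f$ sends $\overline T$ homeomorphically onto $\overline{H_+}$ or $\overline{H_-}$, conformally inside, and the inverse $g$ satisfies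
$$|g'(w)|=|w^2-1|^{-1/2}.\tag{3}$$

*Check.* Let $S=\{x>0,\ 0<y<\pi\}$. For fixed $x>0$, $y\mapsto f(x+iy)$, $0\le y\le\pi$, runs once through the upper half of the ellipse with foci $\pm1$ and semi-axes $\cosh x$, $\sinh x$; for $x=0$ it runs once through $[-1,1]$. These confocal half-ellipses and the segment partition $\overline{H_+}$, so $f:\overline S\to\overline{H_+}$ is a continuous bijection. It is proper by (1), hence a homeomorphism. Any other half-strip is $\tau(S)$ with $\tau\in\Gamma$, and $f\circ\tau\in\{\pm f,\pm\overline f\}$. Formula (3) is (1). It also holds at $w\in\mathbb R\setminus\{\pm1\}$: there $f'(g(w))\ne0$, and $g$ is the restriction to one closed side of $\mathbb R$ of an analytic local inverse of $f$.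

Let $g_S:\overline{H_+}\to\overline S$ be the inverse for $S$. It maps $[1,\infty)$ onto $[0,\infty)$, $[-1,1]$ onto $[0,\pi i]$, and $(-\infty,-1]$ onto $[0,\infty)+\pi i$.

**Definition (chain).** A *chain* is a sequence of half-strips $T_0,T_1,\dots$ with $T_j\subset H_{\varepsilon_j}$ and $f(\overline{T_j})=\overline{H_{\varepsilon_{j+1}}}$. The point $z$ *follows* it if $f^j(z)\in\overline{T_j}$ for all $j$.

Every $z$ follows a chain: choose $\overline{T_0}\ni z$, and then, since $f^{j+1}(z)\in f(\overline{T_j})=\overline{H_{\varepsilon_{j+1}}}$, choose $T_{j+1}\subset H_{\varepsilon_{j+1}}$ with $f^{j+1}(z)\in\overline{T_{j+1}}$. For example, real $z\ge 0$ follows $S,S,S,\dots$. If $z\notin P$, then no $f^j(z)$ lies on $f^{-1}(\mathbb R)$, so $f^j(z)\in T_j\subset H_{\varepsilon_j}$ and the chain is unique. Let $g_j:\overline{H_{\varepsilon_{j+1}}}\to\overline{T_j}\subset\overline{H_{\varepsilon_j}}$ be the inverse of $f|_{\overline{T_j}}$, and for $l\le n$ let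
$$G_{l,n}=g_l\circ g_{l+1}\circ\dots\circ g_{n-1}:\overline{H_{\varepsilon_n}}\to\overline{H_{\varepsilon_l}},\qquad G_{l,l}=\mathrm{id}.$$
This is a homeomorphism onto its image, conformal on $H_{\varepsilon_n}$, with $f^{n-l}\circ G_{l,n}=\mathrm{id}$. So it maps points of $A$ into $A$ and points of $\mathbb R$ into $P$. If $z$ follows the chain, then $G_{l,n}(f^n(z))=f^l(z)$.

## 3. The preimages of the real line hang together

**Lemma 3.1.** $P$ is path-connected.

*Proof.* We join any $z\in P$ to a real point by induction on the least $N$ with $f^N(z)\in\mathbb R$; for $N=0$ there is nothing to do. Let $z$ follow the chain $(T_j)$. Then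
$$z=G_{0,N}(f^N(z))\in G_{0,N}(\mathbb R)=G_{0,N-1}(\partial T_{N-1}).$$
The set $\partial T_{N-1}\cup(i\mathbb R\cap\overline{H_{\varepsilon_{N-1}}})$ consists of two horizontal half-lines starting on $i\mathbb R$ and a vertical half-line from $0$. It is path-connected, lies in $f^{-1}(\mathbb R)\cap\overline{H_{\varepsilon_{N-1}}}$ and contains $0$. Take a path in it from $f^{N-1}(z)$ to $0$ and apply $G_{0,N-1}$. The result is a path in $f^{-N}(\mathbb R)\subset P$ from $z$ to $G_{0,N-1}(0)$, and $f^{N-1}(G_{0,N-1}(0))=0\in\mathbb R$. By induction this point is joined in $P$ to a real point. Finally $\mathbb R\subset P$ joins the real points. $\square$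

## 4. Why straight segments and the net are not enough

Let $z_0\in I\setminus P$ and $z_n=f^n(z_0)\in T_n$. Inverse branches contract strongly far out: by (3), $|g_j'(w)|$ is about $1/|w|$. So a connection made near $z_n$, of size comparable with $|z_n|$, becomes tiny after pulling back to $z_0$. What remains is to make the connections inside $A$.

*Vertical segments.* The cheapest connection from $z_n$ to $P$ is the vertical segment, of length at most $\pi$, from $z_n$ to $\partial T_n$. But vertical segments need not lie in $A$. The segment $\{x+iy:\pi k\le y\le\pi(k+1)\}$ with $x=\operatorname{Re}\zeta_j$ contains a translate of the fixed point $\zeta_j\notin A$ by a multiple of $\pi i$, and this translate is not in $A$ by (2). As $\operatorname{Re}\zeta_j\to\infty$, this happens arbitrarily far out.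

*The net.* One can instead use infinitely many connections. At stage $n$ choose a real point $q_n$ of size about $|z_n|$, and let $b_n=g_n(q_{n+1})\in\partial T_n$. If $q_n$ and $b_n$ are joined in $A$ at scale $|z_n|$, the pulled-back pieces fit end to end and shrink to $z_0$. The point $b_n$ lies on a line $y=\pi k$, and $q_n$ on $\mathbb R$. In $f^{-1}(\mathbb R)$, any path between them with $k\ne0$ goes along $i\mathbb R$ through $0$, where $|g'|$ is not small (near $\pm1$ it is even unbounded). Going deeper into $P$ does not help:

**Remark 4.1.** *For no $N\ge0$ does $f^{-N}(\mathbb R)$ contain a path in $\{x\ge3,\ 0\le y\le\pi\}$ from the line $y=0$ to the line $y=\pi$.* We use induction on $N$; the case $N=0$ is clear. Let $\chi$ be such a path for some $N\ge1$. Then $f\circ\chi$ lies in $f^{-(N-1)}(\mathbb R)\cap\overline{H_+}$, joins a positive real number to a negative one, and has modulus at least $\sinh3>10$. So it crosses $i\mathbb R$ at height above $10$, and therefore contains a subpath in $\{0\le y\le\pi\}$ from $y=0$ to $y=\pi$. On it $|x|\ge\sqrt{100-\pi^2}>3$, so $x$ has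 constant sign. After applying $w\mapsto-\bar w$ if necessary, which preserves $f^{-(N-1)}(\mathbb R)$, it is a path of the excluded kind for $N-1$, a contradiction.

The check also shows the way out. A crossing of the half-strip $S$ near $\operatorname{Re}z=r$ is the same thing, via $f$, as an arch from $\cosh r$ to $-\cosh r$ in $\overline{H_+}$. By (2), an arch can be assembled from translates of *one* crossing near $\operatorname{Re}z=\cosh r$ and closed at the top by a piece of a line $y=\pi m$. So a crossing at $r$ can be made from a crossing at $\cosh r$, and that one from a crossing at $\cosh\cosh r$. The crossing is never obtained in finitely many steps, by Remark 4.1, but it is obtained as a limit.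

## 5. Arches inside the fast escaping set

**Lemma 5.1.** For every $r\ge3$ there is a path $K_r\subset A\cap\overline{H_+}\cap\{r/2\le|w|\le4r\}$ from $r$ to $-r$. It has an initial part that lies in the closed first quadrant and runs from $r$ to $i\pi m$, where $m=\lceil r/\pi\rceil$.

By (2), the images of $K_r$ under $w\mapsto\pm w,\pm\bar w$ also lie in $A$.

**Step 1. Stacking crossings into an arch.** For $\rho\ge3$, a *crossing at $\rho$* is a path $\chi:[0,1]\to[\rho-1,\rho+1]\times[0,\pi]$ with $\chi(0)=\rho$, $\chi(1)=\rho+\pi i$. Let $m=\lceil\rho/\pi\rceil$. Let $\mathcal K_\rho(\chi):[0,1]\to\overline{H_+}$ be the concatenation, on $2m+1$ equal parameter intervals, of $\chi,\chi+\pi i,\dots,\chi+\pi i(m-1)$, of the affine segment from $\rho+\pi im$ to $-\rho+\pi im$, and of the images of the first $m$ pieces under $w\mapsto-\bar w$, traversed backwards. It is a path from $\rho$ to $-\rho$. On the stacked pieces $\rho-1\le|\operatorname{Re}w|\le\rho+1$; on the segment $\operatorname{Im}w=\pi m\ge\rho$; everywhere $\operatorname{Im}w\le\pi m\le\rho+\pi$. Hence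
$$\rho-1\le|w|\le\sqrt{(\rho+1)^2+(\rho+\pi)^2}\le\sqrt2(\rho+4)\quad\text{on }\mathcal K_\rho(\chi),\tag{4}$$
and $\|\mathcal K_\rho(\chi)-\mathcal K_\rho(\chi')\|_\infty\le\|\chi-\chi'\|_\infty$.

**Step 2. Pulling an arch back gives a crossing.** Let $r\ge3$, $\rho=\cosh r$, $\chi$ a crossing at $\rho$, and $w\in\mathcal K_\rho(\chi)$, $g_S(w)=x+iy$. We claim $r-1\le x\le r+1$. By (1) and (4),
$$\cosh x\ge|w|\ge\cosh r-1\ge\cosh(r-1),\qquad\sinh x\le|w|\le\sqrt2(\cosh r+4)\le\sinh(r+1).$$
The last inequality on the left holds since $\cosh r-\cosh(r-1)\ge\sinh(r-1)\ge\sinh2>1$. The last one on the right reads $19.9<27.2$ at $r=3$ (up to rounding in our favor), and $\sinh(r+1)-\sqrt2\cosh r$ is increasing, because $\cosh(r+1)\ge(\cosh1+\sinh1)\sinh r=e\sinh r>\sqrt2\sinh r$. Also $g_S(\rho)=r$ and $g_S(-\rho)=r+\pi i$. So $g_S\circ\mathcal K_\rho(\chi)$ is a crossing at $r$.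

The pull-back contracts. Let $w,w'\in\overline{H_+}$ have moduli $\ge\rho-1\ge\cosh3-1>9$, with $|w-w'|\le4$. Each point of $[w,w']$ is within $2$ of an end point, so $[w,w']\subset\{|\zeta|\ge7\}$. There $|g_S'|\le48^{-1/2}<\frac14$ by (3). Hence $|g_S(w)-g_S(w')|\le\frac14|w-w'|$.

**Step 3. Passing to the limit.** Fix $r\ge3$ and let $r_n=f^n(r)$, which increases. Put $\chi_N^N(t)=r_N+\pi it$ and, for $n<N$, $\chi_n^N=g_S\circ\mathcal K_{r_{n+1}}(\chi_{n+1}^N)$. By Step 2, $\chi_n^N$ is a crossing at $r_n$. Two crossings at $r_N$ differ by at most $\sqrt{4+\pi^2}<4$, so $\|\chi_N^N-\chi_N^{N+1}\|_\infty\le4$. Steps 1 and 2 give inductively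
$$\|\chi_n^N-\chi_n^{N+1}\|_\infty\le4\cdot4^{-(N-n)}\qquad(n\le N).$$
So for fixed $n$, $\chi_n^N$ converges uniformly as $N\to\infty$ to a crossing $\chi_n$ at $r_n$. By continuity of $g_S$ and of $\mathcal K$, $\chi_n=g_S\circ\mathcal K_{r_{n+1}}(\chi_{n+1})$. In particular
$$\operatorname{Re}\chi_n\ge r_n-1,\qquad f\circ\chi_n=\mathcal K_{r_{n+1}}(\chi_{n+1}).\tag{5}$$

**Step 4. The limit crossings lie in $A$.** We need only $\chi_0\subset A$, for every $r\ge3$. Let $w_0\in\chi_0$. Given $w_n\in\chi_n$, the point $f(w_n)$ lies on the arch $\mathcal K_{r_{n+1}}(\chi_{n+1})$ by (5). Either it lies on the top segment, hence in $f^{-1}(\mathbb R)$, and we stop; or $f(w_n)=\tau(w_{n+1})$ with $w_{n+1}\in\chi_{n+1}$ and $\tau\in\Gamma$.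

If we stop at $n$, then $w_n\in P\subset A$. By (2), $f(w_{n-1})=\tau(w_n)\in A$, so $w_{n-1}\in A$ by Fact 2.2; continuing, $w_0\in A$.

If we never stop, then for $n\ge1$ the first part of (2) gives
$$|f^n(w_0)|=|f^{n-1}(w_1)|=\dots=|f(w_{n-1})|\ge\sinh(r_{n-1}-1)\ge r_{n-1}=M^{n-1}(r).$$
At each equality an iterate of order at least $1$ is applied after $\tau$, as (2) requires. The last inequality uses $\sinh(s-1)\ge s$ for $s\ge3$, true since $\sinh2>3$ and $\cosh(s-1)\ge1$. So $f(w_0)\in A_r$ and $w_0\in A$.

**Step 5. The arch.** Put $K_r=\mathcal K_r(\chi_0)$. It is contained in $f^{-1}(\mathbb R)\cup\bigcup_{\tau\in\Gamma}\tau(\chi_0)\subset A$. By (4), $r/2\le r-1\le|w|\le\sqrt2(r+4)\le4r$ for $r\ge3$. The first $m$ pieces and half of the top segment form the initial part from $r$ to $i\pi m$; it lies in the closed first quadrant. $\square$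

## 6. Contraction along an escaping orbit

The next lemma makes precise that sets of size comparable with $|z_n|$ become small when pulled back.

**Lemma 6.1.** Let $z_{j+1}=f(z_j)$ be an orbit following a chain $(T_j)$, $s_j=|z_j|$, and suppose $s_n\ge20$ for all $n\ge n_0$. Let $Y_n=\{w\in\overline{H_{\varepsilon_n}}:s_n/10\le|w|\le12s_n\}$. Then for $n>n_0$
$$G_{n_0,n}(Y_n)\subset\overline{D(z_{n_0},6\cdot10^{-(n-1-n_0)})}.$$

*Proof.* **Step 1. The first pull-back is bounded.** Let $n>n_0$, $X=|\operatorname{Re}z_{n-1}|$, $w\in Y_n$, $u=g_{n-1}(w)\in\overline{T_{n-1}}$ and $\xi=|\operatorname{Re}u|$. Since $\cosh X\ge s_n\ge20$, we have $X>3$. By (1),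
$$\cosh\xi\ge|w|\ge\tfrac{s_n}{10}\ge\tfrac1{10}\sinh X>0.04e^X,\qquad\sinh\xi\le|w|\le12s_n\le12\cosh X\le12e^X.$$
If $\xi<X-4$, then $\cosh\xi\le e^\xi\le e^{X-4}<0.02e^X$, a contradiction. If $\xi>X+4$, then $\sinh\xi\ge\frac12(e^4-1)e^X>26e^X$, a contradiction. So $|\xi-X|\le4$. As $u$ and $z_{n-1}$ lie in the same closed half-strip, $|u-z_{n-1}|\le\sqrt{16+\pi^2}<6$, and the segment $[z_{n-1},u]$ lies in $\overline{T_{n-1}}\subset\overline{H_{\varepsilon_{n-1}}}$.

**Step 2. All further pull-backs contract by $1/10$.** Apply $g_{n-2},\dots,g_{n_0}$ to the segment. When $g_j$ is applied, the curve starts at $z_{j+1}$ with $s_{j+1}\ge20$ and has length at most $6$. So it lies in $\{|w|\ge14\}$, away from $\pm1$, where $|g_j'|\le195^{-1/2}<1/10$. Its length is divided by at least $10$ at each of the $n-1-n_0$ steps. $\square$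

The lemma applies to every $z_0\in I\setminus P$, and also to a real orbit in $[20,\infty)$ with all $T_j=S$.

## 7. From an escaping point to the net: proof of Theorem 1

The first statement implies the rest: if $A\subset E\subset I$, each point of $E$ is joined within $E$ to $P\subset A\subset E$, and $P$ is path-connected by Lemma 3.1. If $z\in P$ there is nothing to show. So let $z_0\in I\setminus P$, $z_n=f^n(z_0)=x_n+iy_n\in T_n\subset H_{\varepsilon_n}$, $s_n=|z_n|$, and choose $n_0$ with $s_n\ge20$ for $n\ge n_0$. For such $n$, $\cosh x_n\ge s_{n+1}\ge20$, so $|x_n|>3$. Let $\sigma_n$ be the sign of $x_n$ and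
$$q_n=2\sigma_ns_n\in\mathbb R,\qquad b_n=g_n(q_{n+1})\in\partial T_n.$$

**Step 1. The point $b_n$ is close to $z_n$.** As $|q_{n+1}|>1$, while $f$ takes values in $[-1,1]$ on $i\mathbb R$, the point $b_n$ lies on a horizontal boundary half-line of $T_n$, say $\ell_n=\{\sigma_nx\ge0,\ \varepsilon_ny=\pi k\}$, where
$$0\le\pi k\le|y_n|+\pi\le s_n+\pi\le2s_n.$$
On $\ell_n$ we have $|f|=\cosh x$, so by (1)
$$\cosh(\operatorname{Re}b_n)=2s_{n+1}\in[2\sinh|x_n|,\,2\cosh x_n].$$
Since $2\sinh t\ge\cosh t$ for $t\ge3$ and $2\cosh t\le\cosh2\cosh t\le\cosh(t+2)$ for $t\ge0$, it follows that $|x_n|\le|\operatorname{Re}b_n|\le|x_n|+2$. Hence $|b_n-z_n|\le\sqrt{4+\pi^2}<4$.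

**Step 2. A path $Q_n$ from $q_n$ to $b_n$ in $A\cap Y_n$.** Let $K$ be the image of $K_{2s_n}$ under that one of $w\mapsto\pm w,\pm\bar w$ for which $K$ lies in $\overline{H_{\varepsilon_n}}$ and starts at $q_n$. Its initial part runs in the quadrant $\{\sigma_nx\ge0,\ \varepsilon_ny\ge0\}$ from $q_n$ to a point of $i\mathbb R$ of modulus at least $2s_n\ge\pi k$. By the intermediate value theorem, applied to $\varepsilon_ny$, it meets $\ell_n$ at some point $a_n$. Let $Q_n$ be the part of $K$ from $q_n$ to $a_n$, followed by the segment $[a_n,b_n]\subset\ell_n$. Both parts lie in $A$, the first by Lemma 5.1, the second because $\ell_n\subset f^{-1}(\mathbb R)$. The part of $K$ lies in $\{s_n\le|w|\le8s_n\}$. On $\ell_n$ the modulus is monotone in $|x|$, and $s_n-4\le|b_n|\le s_n+4$, so $[a_n,b_n]\subset\{s_n-4\le|w|\le8s_n\}$. As $s_n\ge20$, $Q_n\subset A\cap Y_n$.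

**Step 3. Pulling back and concatenating.** $G_{n_0,n}(Q_n)$ is a path in $A$ from $G_{n_0,n}(q_n)$ to
$$G_{n_0,n}(b_n)=G_{n_0,n}(g_n(q_{n+1}))=G_{n_0,n+1}(q_{n+1}),$$
which is the initial point of $G_{n_0,n+1}(Q_{n+1})$. By Lemma 6.1 these paths converge to $z_{n_0}$. So their concatenation over $n\ge n_0$, completed by $z_{n_0}$, is a path in $\overline{H_{\varepsilon_{n_0}}}$ from $q_{n_0}\in\mathbb R$ to $z_{n_0}$, contained in $A\cup\{z_{n_0}\}$. Applying $G_{0,n_0}$, we get a path in $A\cup\{z_0\}$ from a point of $P$ to $z_0$. This proves Theorem 1. $\blacksquare$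

## 8. Filled loops and how they pull back

For Theorem 2 we enclose points instead of reaching them. Some facts on fills, for $L$ compact and nonempty:

* $\mathrm{fill}(L)$ is compact, contained in the convex hull of $L$, and $\operatorname{diam}\mathrm{fill}(L)=\operatorname{diam}L$. Its complement is the unbounded component of $\mathbb C\setminus L$. A point outside the convex hull lies in a half-plane disjoint from $L$, hence in the unbounded component; and the convex hull has the same diameter as $L$.
* $\partial\,\mathrm{fill}(L)\subset L$, since the boundary of any component of $\mathbb C\setminus L$ lies in $L$.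
* If $L$ is connected, so is $\mathrm{fill}(L)$: it is the union of $L$ and the connected sets $\overline V$, for bounded components $V$, each of which meets $L$.

Conversely, a bounded nonempty open connected set $V$ with $V\cap L=\emptyset$ and $\partial V\subset L$ is a bounded component of $\mathbb C\setminus L$, because it is clopen in $\mathbb C\setminus L$.

**Lemma 8.1 (loops at scale $r$).** Let $r\ge3$ and $C_r=[-r,r]\cup K_r$. Every $w\in H_+$ with $|w|<r/2$ lies in a bounded component of $\mathbb C\setminus C_r$. If also $r'\ge3$ and $4r'<r/2$, let $L^*=K_r\cup K_{r'}\cup[r',r]\cup[-r,-r']$. Then every $w\in H_+$ with $4r'<|w|<r/2$ lies in a bounded component of $\mathbb C\setminus L^*$. Both sets are compact, path-connected and contained in $A$. The conjugate statements hold in $H_-$.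

*Proof.* Regard $C_r$ as a closed curve: $K_r$ from $r$ to $-r$, then the segment from $-r$ to $r$. The set $\{|\zeta|\ge r/2\}\cap\overline{H_+}$ is simply connected, so in it $K_r$ is homotopic, with fixed end points, to the semicircle $|\zeta|=r$. If $w\in H_+$ and $|w|<r/2$, the homotopy and the segment avoid $w$, so $C_r$ has winding number $1$ about $w$. If $|w|>4r$, the winding number is $0$, because $C_r\subset\overline{D(0,4r)}$. For the second claim, the closed curve formed by $K_r$, $[-r,-r']$, $K_{r'}$ reversed and $[r',r]$ has, as a cycle, the form $C_r-C_{r'}$. If $w\in H_+$ and $4r'<|w|<r/2$, then $w\notin L^*$ and the winding number about $w$ is $1-0=1$. A point with non-zero winding number lies in a bounded component of the complement. The sets lie in $A$ by Lemma 5.1 and Fact 2.4, and path-connectedness is clear. $\square$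

**Lemma 8.2 (pull-back of fills).** Let $L^*\subset\overline{H_\varepsilon}$ be compact and let $G$ be one of the maps $G_{l,n}$ defined on $\overline{H_\varepsilon}$. If $V$ is a bounded component of $\mathbb C\setminus L^*$, then $V\subset H_\varepsilon$ and $G(V)$ is a bounded component of $\mathbb C\setminus G(L^*)$. In particular $G(\mathrm{fill}(L^*))\subset\mathrm{fill}(G(L^*))$.

*Proof.* The half-plane $H_{-\varepsilon}$ is connected, unbounded and disjoint from $L^*$, so it lies in the unbounded component. A real point of the open set $V$ would have points of $H_{-\varepsilon}$ near it in $V$. So $V\subset H_\varepsilon$. Hence $G(V)$ is open and connected. It is bounded since $\overline V$ is a compact subset of $\overline{H_\varepsilon}$, and disjoint from $G(L^*)$ since $G$ is injective. Since $G(\overline V)$ is compact, $\partial G(V)\subset G(\partial V)\subset G(L^*)$. $\square$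

## 9. Orbits that do not escape

For $z_0\in I\setminus P$, Lemma 6.1 makes pulled-back loops small. For a point that keeps returning to a bounded region it gives nothing, and there the inverse branches meet the singularities $\pm1$ on $\mathbb R$. We replace it by a compactness argument that uses distortion and the density of $I$. Let
$$PS=\{-1\}\cup\{f^n(1):n\ge0\}.$$
This is a closed discrete set of reals. It does not contain $0$, so it does not meet $\pi i\mathbb Z$, and $f(PS)\subset PS$ because $f(-1)=f(1)$.

**Lemma 9.1 (no finite asymptotic values).** Let $n\ge1$. There is no path $\gamma:[0,1)\to\mathbb C$ with $\gamma(t)\to\infty$ and $f^n(\gamma(t))\to a\in\mathbb C$ as $t\to1$.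

*Proof.* Let $n=1$. By (1), $\operatorname{Re}\gamma$ is bounded, so $|\operatorname{Im}\gamma|\to\infty$ and $\gamma$ crosses infinitely many lines $y=\pi j$ of both parities. On them $f\ge1$ or $f\le-1$ alternately, so $f\circ\gamma$ does not converge. Let $n\ge2$ and $f^n\circ\gamma\to a$. The limit set of $f^{n-1}\circ\gamma$ in the Riemann sphere is compact, connected and contained in the countable set $f^{-1}(a)\cup\{\infty\}$, hence a single point. It is not $\infty$ by the case $n=1$. So $f^{n-1}\circ\gamma$ has a finite limit, and $\gamma\not\to\infty$ by induction. $\square$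

**Lemma 9.2.** $I(f)$ is dense in $\mathbb C$.

*Proof.* Eremenko (1989) proved $J(f)=\partial I(f)$ for the Julia set, so it suffices that the Fatou set is empty. The critical points $\pi ik$ have critical values $\pm1$, and there are no finite asymptotic values. So the singular values are $\pm1$; both escape, and their orbits form the closed set $PS$. As $f$ has finitely many singular values, it has no wandering domains and no Baker domains (Eremenko–Lyubich 1992, Goldberg–Keen 1986). By the classification of periodic Fatou components of entire functions, a Fatou component would then give an attracting or parabolic cycle, or a Siegel disc. An attracting or parabolic cycle attracts the orbit of a singular value, but both singular orbits tend to $\infty$. The boundary of a Siegel disc $\Delta$ lies in the closure $PS$ of the singular orbits. Then $\partial\Delta$ is closed and discrete, so $\mathbb C\setminus\partial\Delta$ is connected; $\Delta$ is clopen in it, so $\Delta=\mathbb C\setminus\partial\Delta$. As $J(f)\neq\emptyset$, $\partial\Delta$ is non-empty. So $\Delta$ is the plane without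 a non-empty set of isolated points and is not simply connected, contrary to the definition of a Siegel disc. $\square$

**Lemma 9.3.** Let $D=D(p,s)$ with $D\cap PS\subset\{p\}$, $n\ge1$, and $W$ a component of $f^{-n}(D)$. Then either there is a conformal map $\Phi:\mathbb D\to W$ with $f^n(\Phi(v))=p+sv$, or there is a conformal map $F:\mathbb D\to W$ with $f^n(F(u))=p+su^2$.

*Proof.* **Step 1. A covering.** The map $z\mapsto e^z$ is a covering $\mathbb C\setminus\pi i\mathbb Z\to\mathbb C\setminus\{0,\pm1\}$, and $\omega\mapsto\frac12(\omega+1/\omega)$ is a twofold covering $\mathbb C\setminus\{0,\pm1\}\to\mathbb C\setminus\{\pm1\}$. So $f:\mathbb C\setminus\pi i\mathbb Z\to\mathbb C\setminus\{\pm1\}$ is a covering. Since $\pm1\in PS\subset f^{-j}(PS)$, its restrictions $\mathbb C\setminus f^{-j-1}(PS)\to\mathbb C\setminus f^{-j}(PS)$ are coverings, and so is the composition $f^n:\mathbb C\setminus f^{-n}(PS)\to\mathbb C\setminus PS$ (compositions of coverings of manifolds are coverings). If $p\notin PS$, then $D$ is a simply connected subset of $\mathbb C\setminus PS$, so $f^n:W\to D$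 is conformal and we have the first alternative.

**Step 2. Over a point $p\in PS$ the covering is finite.** Let $W'\subset W$ be a component of $f^{-n}(D\setminus\{p\})$. It covers the punctured disc $D\setminus\{p\}$, and the covering is universal or of finite degree $k$. Lift a radius ending at $p$ to a path $\gamma$ in $W'$. Its limit set in the sphere is connected and lies in the countable set $f^{-n}(p)\cup\{\infty\}$, so $\gamma$ converges, and by Lemma 9.1 to a finite point $\zeta$ with $f^n(\zeta)=p$. A small disc $B$ about $\zeta$ satisfies $f^n(B\setminus\{\zeta\})\subset D\setminus\{p\}$. As $B\setminus\{\zeta\}$ is connected and meets $\gamma$, it lies in $W'$. A small circle about $\zeta$ maps to a curve that winds a non-zero number of times around $p$. In a universal covering every closed curve has null-homotopic image. So the degree $k$ is finite.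

**Step 3. Parametrizing $W$.** By the classification of coverings of the punctured disc there is an injective holomorphic $F$ from $\mathbb D\setminus\{0\}$ onto $W'$ with $f^n(F(u))=p+su^k$. On $B\setminus\{\zeta\}$ the map $F^{-1}$ is bounded with $|F^{-1}(z)|^k=|f^n(z)-p|/s$. So it extends to an injective holomorphic map on $B$ with $\zeta\mapsto0$, and $F$ extends by $F(0)=\zeta$. The set $F(\mathbb D)$ is open and connected, and it is closed in $f^{-n}(D)$: if $F(u_j)\to z\in f^{-n}(D)$, then $p+su_j^k\to f^n(z)\in D$, so $|u_j|$ stays away from $1$, and $z=F(u)$ for a limit point $u\in\mathbb D$. Hence $F(\mathbb D)=W$.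

**Step 4. The degree is at most $2$.** $k$ is the local degree of $f^n$ at $\zeta$, the product of the local degrees of $f$ at $f^j(\zeta)$, $0\le j<n$. Each is $1$, or $2$ if $f^j(\zeta)\in\pi i\mathbb Z$ (there $f'=0$ and $f''=\pm1$). In the latter case all later iterates lie in $PS$, hence not in $\pi i\mathbb Z$. So at most one factor is $2$. If $k=1$, take $\Phi=F$. $\square$

For the next proof recall the Koebe theorems: if $\Phi$ is univalent in $\mathbb D$ and $|v|\le q<1$, then
$$|\Phi(v)-\Phi(0)|\le\frac{|\Phi'(0)|\,q}{(1-q)^2},\qquad|\Phi'(v)|\ge|\Phi'(0)|\frac{1-q}{(1+q)^3},\qquad D\bigl(\Phi(v),\tfrac14(1-|v|^2)|\Phi'(v)|\bigr)\subset\Phi(\mathbb D).$$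
So if $B=\Phi(\{|v|\le q\})$ and $b\in B$, then $D(b,c\operatorname{diam}B)\subset\Phi(\mathbb D)$ with $c=\frac{(1-q)^4}{8q(1+q)^2}$. This $c$ decreases with $q$; we fix its value at $q=1/\sqrt2$, which also serves $q=\frac12$.

**Lemma 9.4.** Let $z_0\notin P$, $z_n=f^n(z_0)$, with its chain. Suppose that $n$ ranges over an infinite set $\mathcal N$ with $\varepsilon_n=\varepsilon$ constant and $|z_n|\le R_2$. Let $X=\{w\in\overline{H_\varepsilon}:|w|\le R_2\}$. Then $\operatorname{diam}G_{0,n}(X)\to0$ as $n\to\infty$, $n\in\mathcal N$.

*Proof.* **Step 1. Covering $G_{0,n}(X)$ by controlled pieces.** Since $PS$ is closed and discrete and $X$ is compact, we can cover $X$ by finitely many discs $D(p_i,\rho_i)$, $1\le i\le N$, with $p_i\in X$, $D(p_i,2\rho_i)\cap PS\subset\{p_i\}$ and $D(p_i,2\rho_i)\subset D(0,R_2+1)$. For $n\ge 1$ let $W_{i,n}$ be the component of $f^{-n}(D(p_i,2\rho_i))$ that contains the connected set $G_{0,n}(D(p_i,2\rho_i)\cap H_\varepsilon)$. In the parametrization of Lemma 9.3 (with $s=2\rho_i$) let $B_{i,n}$ be the image of $\{|v|\le\frac12\}$ under $\Phi$, respectively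 of $\{|u|\le1/\sqrt2\}$ under $F$. In both cases
$$B_{i,n}=\{z\in W_{i,n}:|f^n(z)-p_i|\le\rho_i\}.$$
If $w\in D(p_i,\rho_i)\cap H_\varepsilon$, then $G_{0,n}(w)\in W_{i,n}$ and $f^n(G_{0,n}(w))=w$, so $G_{0,n}(w)\in B_{i,n}$. As $B_{i,n}$ is compact, the same holds by continuity for $w\in D(p_i,\rho_i)\cap\overline{H_\varepsilon}$. So $G_{0,n}(X)\subset\bigcup_iB_{i,n}$, and
$$D(b,c\operatorname{diam}B_{i,n})\subset W_{i,n}\quad\text{for all }b\in B_{i,n}.\tag{6}$$

**Step 2. A large image would give a disc without escaping points.** Suppose $\operatorname{diam}G_{0,n}(X)\ge\eta>0$ for infinitely many $n\in\mathcal N$. For such $n$, $G_{0,n}(X)$ is connected, contains $G_{0,n}(z_n)=z_0$, and is not contained in $\overline{D(z_0,\eta/3)}$. So it meets every circle $|z-z_0|=t$, $0\le t\le\eta/3$. Hence $[0,\eta/3]$ is covered by the images under $z\mapsto|z-z_0|$ of those $B_{i,n}$ that meet $\overline{D(z_0,\eta/3)}$. Each image is an interval of length at most $\operatorname{diam}B_{i,n}$. So there are $i=i_n$ and $b_n\in B_{i,n}\cap\overline{D(z_0,\eta/3)}$ with $\operatorname{diam}B_{i,n}\ge\eta/(3N)$,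 and $D(b_n,c\eta/(3N))\subset W_{i,n}$ by (6). Pass to a subsequence with $b_n\to b$. For large such $n$, $D(b,c\eta/(6N))\subset W_{i_n,n}$, so $f^n$ maps this disc into $D(0,R_2+1)$ for infinitely many $n$. But by Lemma 9.2 the disc contains an escaping point, a contradiction. $\square$

## 10. Small loops in $A$ around every point: proof of Theorem 2(a)

Let $z_0\in\mathbb C$, $\delta>0$, $z_n=f^n(z_0)$, $s_n=|z_n|$. There are three kinds of points.

**Case 1: $z_0\in I\setminus P$.** Let $s_n\ge20$ for $n\ge n_0$. For $n>n_0$ let $L_n^*\subset\overline{H_{\varepsilon_n}}$ be the set $L^*$ of Lemma 8.1 (or its conjugate) with $r=3s_n$, $r'=s_n/5\ge4$. The moduli lie in $[1.5s_n,12s_n]$ on $K_r$, in $[s_n/10,0.8s_n]$ on $K_{r'}$ and in $[s_n/5,3s_n]$ on the segments, so $L_n^*\subset Y_n$. Since $z_n\in H_{\varepsilon_n}$ and $4r'=0.8s_n<s_n<1.5s_n=r/2$, $z_n$ lies in a bounded component of $\mathbb C\setminus L_n^*$. Put $L=G_{0,n}(L_n^*)$, a compact path-connected subset of $A$. By Lemma 8.2, $z_0=G_{0,n}(z_n)$ lies in a bounded component of $\mathbb C\setminus L$, so $z_0\in\operatorname{int}\mathrm{fill}(L)$.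 By Lemma 6.1, $G_{n_0,n}(L_n^*)$ shrinks to $z_{n_0}$, and $L=G_{0,n_0}(G_{n_0,n}(L_n^*))$. By continuity of $G_{0,n_0}$, $\operatorname{diam}L<\delta$ for large $n$.

**Case 2: $z_0\notin P\cup I$.** There are $R_1\ge3$ and infinitely many $n$ with $|z_n|\le R_1$ and $\varepsilon_n=\varepsilon$ constant. Let $L^*\subset\overline{H_\varepsilon}$ be $C_r$ (or its conjugate) with $r=3R_1$. With $R_2=12R_1=4r$ we have $L^*\subset X$ in Lemma 9.4. As $z_n\in H_\varepsilon$ and $|z_n|\le R_1<r/2$, $z_n$ lies in a bounded component of $\mathbb C\setminus L^*$. By Lemma 8.2, $z_0\in\operatorname{int}\mathrm{fill}(L)$ for $L=G_{0,n}(L^*)\subset A$, and by Lemma 9.4 $\operatorname{diam}L<\delta$ for suitable $n$.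

**Case 3: $z_0\in P$.** Such a point eventually lands on $\mathbb R$, which is on the edge of the half-planes. So we build a loop on each side near a real point, and then lift.

**Step 1. Two-sided loops at a real point.** Choose $N$ with $x_n:=f^n(z_0)\in[20,\infty)$ for all $n\ge N$. For $n>N$ let $L_n^*\subset\overline{H_+}$ be as in Lemma 8.1 with $r=3x_n$, $r'=x_n/5\ge4$. Let $L_n^+=g_S^{\,n-N}(L_n^*)$ and let $L_n=L_n^+\cup\overline{L_n^+}$, where in this case a bar over $L_n^+$ means the complex conjugate. Lemma 6.1 for the real orbit $(x_j)$ with chain $S,S,\dots$ gives $L_n^+\subset\overline{D(x_N,6\cdot10^{-(n-1-N)})}$, and $x_N$ is real, so $L_n$ shrinks to $x_N$. The segment $[x_n/5,3x_n]\subset[1,\infty)$ is mapped by $g_S^{\,n-N}$ into $\mathbb R$: after each step the image is in $[0,\infty)$ and within $6$ of some $x_j\ge20$, hence in $[1,\infty)$ again. So $x_N=g_S^{\,n-N}(x_n)\in L_n^+\cap\overline{L_n^+}$, and $L_n$ is compact, path-connected and contained in $A$.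

**Step 2. $x_N\in\operatorname{int}\mathrm{fill}(L_n)$.** Since $0.8x_n<x_n<1.5x_n$, Lemma 8.1 gives $D(x_n,\delta_1)\cap H_+\subset\mathrm{fill}(L_n^*)$ for small $\delta_1$. Let $h$ be the local inverse of $f^{n-N}$ with $h(x_n)=x_N$. It exists, because $(f^{n-N})'(x_N)=\prod_{j=N}^{n-1}\sinh x_j>0$. After decreasing $\delta_1$, $h$ is defined in $D(x_n,\delta_1)$, commutes with conjugation, and equals $g_S^{\,n-N}$ on the closed upper half of this disc. So $h$ maps the upper half into $H_+$, the lower half into $H_-$ and the diameter into $\mathbb R$. Its image contains a disc $D(x_N,\delta_2)$, whose upper half therefore lies in $g_S^{\,n-N}(\mathrm{fill}(L_n^*))\subset\mathrm{fill}(L_n^+)$ by Lemma 8.2. As fills are closed, $D(x_N,\delta_2)\cap\overline{H_+}\subset\mathrm{fill}(L_n^+)$, and by conjugation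
$$D(x_N,\delta_2)\subset\mathrm{fill}(L_n^+)\cup\mathrm{fill}(\overline{L_n^+}).$$
A bounded component $V$ of $\mathbb C\setminus L_n^+$ lies in $H_+$, as in Lemma 8.2. So it is disjoint from $\overline{L_n^+}\subset\overline{H_-}$, with $\partial V\subset L_n$, and it is a bounded component of $\mathbb C\setminus L_n$. The same holds for $\overline{L_n^+}$ with $H_-$. Hence $D(x_N,\delta_2)\subset\mathrm{fill}(L_n)$.

**Step 3. Lifting to $z_0$.** Put $x=x_N$. By the local normal form of a holomorphic map there are $\eta>0$, $d\ge1$ and a neighborhood $\Delta$ of $z_0$ with $\operatorname{diam}\Delta<\delta$ such that $f^N:\Delta\to D(x,\eta)$ is conformally conjugate to $u\mapsto u^d$, with $z_0$ corresponding to $0$. Choose $n$ with $L_n\subset D(x,\eta)$ and let $L=f^{-N}(L_n)\cap\Delta$. As $f^N:\Delta\to D(x,\eta)$ is proper, $L$ is compact; also $L\subset A$ and $\operatorname{diam}L<\delta$.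

$L$ is path-connected: for $w\in L\setminus\{z_0\}$ take a path in $L_n$ from $f^N(w)$ to $x$ and stop it when it first hits $x$. Before that moment it lifts through the covering $\Delta\setminus\{z_0\}\to D(x,\eta)\setminus\{x\}$, starting at $w$. At the end the lift converges to $z_0$, because $|u|^d\to0$ along it.

$z_0\in\operatorname{int}\mathrm{fill}(L)$: let $V$ be a bounded component of $\mathbb C\setminus L_n$. Then $\overline V$ lies in the convex hull of $L_n$, hence in $D(x,\eta)$, so $f^{-N}(\overline V)\cap\Delta$ is compact. Let $V'$ be a component of $f^{-N}(V)\cap\Delta$. It is open, bounded and disjoint from $L$. If $\zeta\in\partial V'$, then $\zeta\in\Delta$ and $f^N(\zeta)\in\overline V$. If $f^N(\zeta)\in V$, then $\zeta$ would belong to a component of the open set $f^{-N}(V)\cap\Delta$ meeting $V'$, that is, to the open set $V'$ itself, which is impossible. So $f^N(\zeta)\in\partial V\subset L_n$ and $\zeta\in L$. Thus $V'$ is a bounded component of $\mathbb C\setminus L$. It follows that $f^{-N}(\mathrm{fill}(L_n))\cap\Delta\subset\mathrm{fill}(L)$, and the left side contains a neighborhood of $z_0$ by Step 2. This completes the proof of Theorem 2(a). $\square$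

## 11. Chains of small loops: proof of Theorem 2(b)

**Claim 0.** *If $L,L'$ are compact connected sets, $\mathrm{fill}(L)\cap\mathrm{fill}(L')\ne\emptyset$ and neither fill contains the other, then $L\cap L'\ne\emptyset$.* Suppose $L\cap L'=\emptyset$. If $L'$ lies in a bounded component of $\mathbb C\setminus L$, then $L'\subset\mathrm{fill}(L)$. The complement of $\mathrm{fill}(L)$ is connected, unbounded and disjoint from $L'$, hence disjoint from $\mathrm{fill}(L')$; so $\mathrm{fill}(L')\subset\mathrm{fill}(L)$. The same holds with the roles exchanged. Otherwise each of $L,L'$ lies in the unbounded component of the complement of the other. Then $\mathrm{fill}(L)$ is connected, disjoint from $L'$, and contains $L$, so it lies in the unbounded component of $\mathbb C\setminus L'$. That is, $\mathrm{fill}(L)\cap\mathrm{fill}(L')=\emptyset$.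

**Claim 1.** *If $U$ is a domain and $B,B'\subset A\cap U$ are path-connected sets with more than one point, then $B\cup B'$ lies in one path component of $A\cap U$.* Let $J\subset U$ be a compact arc (or point) joining some $a\in B$ to some $a'\in B'$. Fix a positive number smaller than $\operatorname{diam}B$, $\operatorname{diam}B'$ and, if $U\neq\mathbb C$, the distance from $J$ to $\partial U$. By (a), each point of $J$ lies in $\operatorname{int}\mathrm{fill}(L)$ for some compact path-connected $L\subset A$ of diameter less than this number. Since $\mathrm{fill}(L)$ meets $J$ and has the same diameter as $L$, we have $L\subset U$. By compactness finitely many such sets $L_i$ have fills covering $J$, and each fill meets $J$.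

Discard an $L_i$ if its fill is contained in that of another remaining one, and repeat until this is no longer possible. The remaining fills still cover $J$. As $J$ is connected and the sets $J\cap\mathrm{fill}(L_i)$ are closed and non-empty, the intersection graph of the remaining fills is connected; otherwise $J$ would split into two disjoint non-empty closed sets. By Claim 0, intersecting fills have intersecting $L_i$'s. So the union $\Lambda$ of the remaining $L_i$ is path-connected.

Now $a\in\mathrm{fill}(L_i)$ for some remaining $i$, and $B\not\subset\mathrm{fill}(L_i)$ because of the diameters. So the connected set $B$ meets $\partial\,\mathrm{fill}(L_i)\subset L_i\subset\Lambda$. Likewise $B'\cap\Lambda\ne\emptyset$. Hence $B\cup\Lambda\cup B'$ is a path-connected subset of $A\cap U$.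

**Claim 2.** *For every $z\in U$ there is a path in $U\cap(A\cup\{z\})$ from $z$ to a compact path-connected $L_1\subset A\cap U$ with more than one point, and the path lies in $A$ except possibly at $z$.* Let $\epsilon_n\downarrow0$ with $D(z,\epsilon_1)\subset U$. By (a) there are compact path-connected $L_n\subset A$ with $\operatorname{diam}L_n<\epsilon_n$ and $z\in\operatorname{int}\mathrm{fill}(L_n)$. Then $L_n\subset D(z,\epsilon_n)$, and $L_n$ has more than one point because its fill has interior. Pick $p_n\in L_n$. By Claim 1 for the domain $D(z,\epsilon_n)$ and the sets $L_n,L_{n+1}$, the points $p_n$ and $p_{n+1}$ are joined by a path in $A\cap D(z,\epsilon_n)$. The concatenation of these paths starts at $p_1\in L_1$ and converges to $z$.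

**Conclusion of the proof.** Given distinct $z,w\in E\cap U$, take the paths of Claim 2 from both points to their sets $L_1$, and join these sets in $A\cap U$ by Claim 1. This gives a path in $U$ from $z$ to $w$ whose points, except possibly $z$ and $w$, lie in $A\subset E$. So $E\cap U$ is path-connected. With $U=\mathbb C$ we get that $E$ is path-connected; with $U$ a small disc, that it is locally path-connected. $\square$

## 12. The complement of $A$ is zero-dimensional: proof of Theorem 2(c)

Let $z\notin A$, $\delta>0$, and let $L$ be as in (a). As $z\in\mathrm{fill}(L)$ and $z\notin L\subset A$, $z$ lies in a bounded component $V$ of $\mathbb C\setminus L$, with $\operatorname{diam}V\le\operatorname{diam}L<\delta$ and $\partial V\subset L\subset A$. The set $V\setminus A$ is open in $\mathbb C\setminus A$. It is also closed there, because $\overline V\setminus A=V\setminus A$. So $z$ has arbitrarily small clopen neighborhoods in $\mathbb C\setminus A$, which is the asserted base. A connected subset of $\mathbb C\setminus A$ with two points would be split by a clopen neighborhood of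 one of them of diameter smaller than their distance; so there is none, and therefore none in $I\setminus A\subset\mathbb C\setminus A$. $\blacksquare$
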